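\title{Sparse bi-Lipschitz rewirings and Benjamini--Schramm convergence}

\begin{abstract}
For a finite connected graph $G$ and $L\ge 1$, let $c_L(G)$ be the least number of edges per vertex of a graph on $V(G)$ whose metric is $L$-bi-Lipschitz equivalent to that of $G$ via the identity map. Ab\'ert and T\'oth ask whether $c_L(G_n)$ converges along every Benjamini--Schramm convergent sequence of connected graphs of bounded degree. We show that the answer is no. Convergence always holds for $L<2$, it can fail for each $L\ge2$, and one sequence fails for all $L\ge 2$ at once. For $2\le L<3$ the counterexample makes $c_L$ detect whether a regular graph of large girth is nearly bipartite. For $L\ge3$ it makes $c_L$ compute the covering number of a locally tree-like incidence structure, and the lower bound is a rank computation in the cycle space. Along local-global convergent sequences $c_L(G_n)$ converges for every $L$.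
\end{abstract}

\section{Introduction}

Let $G$ be a finite connected graph with graph metric $d_G$. A \emph{rewiring} of $G$ is a graph $H$ on the same vertex set. It has \emph{bi-Lipschitz constant at most $L$} if
\[
\tfrac1L\,d_G(x,y)\le d_H(x,y)\le L\,d_G(x,y)\qquad\text{for all }x,y\in V(G).
\]
For $L\ge1$ put
\[
c_L(G)=\min_H\frac{|E(H)|}{|V(G)|},
\]
where $H$ runs through the rewirings of $G$ with constant at most $L$. Thus $c_L(G)$ is the number of edges per vertex that one needs in order to reproduce the geometry of $G$ up to the factor $L$. Every admissible $H$ is connected and $H=G$ is admissible, so $1-1/|V(G)|\le c_L(G)\le D/2$ if $G$ has maximal degree at most $D$.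

The \emph{$r$-ball} around a vertex $x$ is the subgraph induced on the vertices at distance at most $r$ from $x$, rooted at $x$. A sequence $(G_n)$ of finite graphs with a uniform degree bound is \emph{Benjamini--Schramm convergent} (BS convergent) if for every $r\ge1$ and every finite rooted graph $(B,o)$ the probability that the $r$-ball around a uniformly random vertex of $G_n$ is isomorphic to $(B,o)$ converges as $n\to\infty$. Two such sequences \emph{have the same limit} if all these limiting probabilities agree. The following problem comes from the work of Ab\'ert and T\'oth \cite{AT}.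

\medskip\noindent\textbf{Problem.} \emph{Let $(G_n)$ be a BS convergent sequence of finite connected graphs of bounded degree. Does $c_L(G_n)$ converge for every $L\ge1$?}
\medskip

The answer is no, and the threshold is $L=2$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] If $1\le L<2$, then $c_L(G)=|E(G)|/|V(G)|$, and $c_L(G_n)$ converges for every BS convergent sequence of finite connected graphs of bounded degree.
\item[(b)] For every $L\ge2$ there is a BS convergent sequence of finite connected graphs of bounded degree for which $c_L(G_n)$ does not converge.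
\item[(c)] There is one BS convergent sequence of finite connected graphs of bounded degree such that $c_L(G_n)$ diverges for every $L\ge2$ simultaneously.
\end{enumerate}
\end{theorem}

Under the stronger notion of local-global convergence, recalled in Section~\ref{sec:lg}, the answer is yes.

\begin{theorem}\label{thm:lg}
If a sequence $(G_n)$ of finite connected graphs of bounded degree is local-global convergent, then $c_L(G_n)$ converges for every $L\ge1$.
\end{theorem}

There are reasons to expect a positive answer to the Problem. Whether $H$ is admissible can be tested in balls of bounded radius (Lemma~\ref{lem:red}). In the simplest cases, namely for $L<2$ and for graphs of large girth (Corollary~\ref{cor:girth}), no edge can be saved, and $c_L$ is half the average degree, which the statistics of $1$-balls determine. On the other hand $c_L$ is a minimum over all admissible $H$, and an optimum of a local quantity over a global choice need not be determined by local statistics. The largest cut shows this. Any two sequences of $6$-regular graphs with girth tending to infinity have the same BS limit, but one of them may consist of bipartite graphs, while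 in the other every cut misses a fixed proportion of the edges (Section~\ref{sec:two}). The function $c_L$ does not see this difference, because it equals $3$ on both sequences. Edges can be saved only along short cycles. A counterexample must therefore contain many short cycles whose savings compete, arranged so that the best resolution of the conflicts is a global problem.

We use two such arrangements. Write $k=\lfloor L\rfloor$. For $k=2$ we replace each vertex of a regular graph $X$ of large girth by many copies. A cheap rewiring then amounts to an almost perfect decomposition of $E(X)$ into $2$-balls, and such a decomposition forces $X$ to be almost bipartite (Section~\ref{sec:two}). For $k\ge3$ we build graphs out of cycles of lengths $k^2$ and $k^2+1$, the longest ones along which an edge can be saved, and show that the optimal saving is governed by the smallest set of long cycles meeting all the shorter ones (Section~\ref{sec:three}). Section~\ref{sec:prelim} contains the reduction to integer $L$ and the homological lower bound used for $k\ge 3$, Section~\ref{sec:lg} proves Theorem~\ref{thm:lg}, and Section~\ref{sec:all} mixes the examples for all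 $k$ into one sequence.

\section{Rewirings and short cycles}\label{sec:prelim}

\subsection{Reduction to integer constants}

Let $k\ge1$ be an integer. A graph $H$ on $V(G)$ is a \emph{$k$-rewiring} of $G$ if
\begin{enumerate}
\item[(i)] $d_G(x,y)\le k$ for every edge $xy$ of $H$, and
\item[(ii)] $d_H(x,y)\le k$ for every edge $xy$ of $G$.
\end{enumerate}
Let $e_k(G)$ be the least number of edges of a $k$-rewiring of $G$.

\begin{lemma}\label{lem:red}
Let $L\ge1$ and $k=\lfloor L\rfloor$. A rewiring $H$ of $G$ has constant at most $L$ if and only if it is a $k$-rewiring. Hence $c_L(G)=c_k(G)=e_k(G)/|V(G)|$.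
\end{lemma}

\begin{proof}
If $H$ has constant at most $L$, then $d_G(x,y)\le L$ for edges of $H$ and $d_H(x,y)\le L$ for edges of $G$; distances are integers, so (i) and (ii) hold. Conversely, replacing each edge of a $G$-geodesic by an $H$-path with at most $k$ edges gives $d_H\le k\,d_G$, and symmetrically $d_G\le k\,d_H$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
For $k=1$, conditions (i) and (ii) say $E(H)\subset E(G)$ and $E(G)\subset E(H)$. So $c_L(G)=|E(G)|/|V(G)|$, which is the expectation of half the degree of a uniformly random vertex. The degree is a function of the $1$-ball, and under a degree bound only finitely many $1$-balls occur.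
\end{proof}

Parts (b) and (c) rest on the following statement, proved in Section~\ref{sec:two} for $k=2$ and in Section~\ref{sec:three} for $k\ge3$.

\begin{proposition}\label{prop:pairs}
There is a constant $D$ such that for every integer $k\ge2$ there are two BS convergent sequences $(G_n)$, $(G_n')$ of finite connected graphs of maximal degree at most $D$, with the same limit, with $|V(G_n)|,|V(G_n')|\to\infty$, and with
\[
\liminf_n c_k(G_n)>\limsup_n c_k(G_n').
\]
\end{proposition}

Theorem~\ref{thm:main}(b) follows: for $k=\lfloor L\rfloor$ the interleaved sequence $G_1,G_1',G_2,G_2',\dots$ is BS convergent, and $c_L=c_k$ does not converge along it.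

\subsection{The detour lemma}

Upper bounds on $e_k$ come from constructions. For lower bounds we compare cycle spaces. It is convenient to allow $G$ to be a multigraph, with loops and parallel edges. Conditions (i) and (ii) depend only on the underlying simple graph, which has the same metric, and $e_k(G)$, $c_k(G)$ and the balls of $G$ always refer to that simple graph.

Fix an orientation of each edge of $G$. A \emph{chain} is a finitely supported function $z\colon E(G)\to\mathbb Q$, written also as $\sum_e z(e)e$, and $\|z\|_1=\sum_e|z(e)|$. The chains form the space $C_1(G)$. The boundary $\partial e$ of an edge is its end minus its start, and the \emph{cycle space} $Z_1(G)$ is the kernel of the linear extension of $\partial$. If $G$ is finite and connected, then $\dim Z_1(G)=|E(G)|-|V(G)|+1$. The \emph{chain of a walk} $\omega$, denoted $[\omega]$, assigns to $e$ the number of forward traversals of $e$ minus the number of backward ones. Its boundary is the end of $\omega$ minus its start, and $\|[\omega]\|_1$ is at most the length of $\omega$.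

An edge $e$ of $G$ has a detour in $H$ with at most $k$ edges, and each of these has a detour in $G$ with at most $k$ edges. Together with $e$ this is a closed walk in $G$ of length at most $k^2+1$. The next lemma says that these walks account for every edge that $H$ saves. The set $F$ lets us exempt a few edges near which $G$ is not under control.

\begin{lemma}[Detour lemma]\label{lem:detour}
Let $G$ be a finite connected multigraph, $H$ a $k$-rewiring of $G$, and $F\subset E(G)$. There are cycles $w_e\in Z_1(G)$, $e\in E(G)$, with the following properties.
\begin{enumerate}
\item[(a)] If $e\in F$, then $w_e=0$. If $e\notin F$, then $w_e$ is the chain of a closed walk $\omega_e$ of length at most $k^2+1$ whose first step traverses $e$ forward.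
\item[(b)] If $\|w_e\|_1\ge k^2$, then $w_e(e)\ge1$.
\item[(c)] $|E(H)|\ge|E(G)|-|F|-\dim K$, where $K=\{z\in Z_1(G): z=\sum_ez(e)\,w_e\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $H'$ be the multigraph obtained from $H$ by adding a new copy of each edge of $F$, and orient its edges. Define a linear map $h\colon C_1(G)\to C_1(H')$ by sending $e\in F$ to its copy and $e\notin F$ to the chain of an $H$-path with at most $k$ edges from the start of $e$ to its end, which exists by (ii). Define $g\colon C_1(H')\to C_1(G)$ by sending the copies to their originals and each edge of $H$ to the chain of a $G$-path of length at most $k$ with the same start and end, which exists by (i). Both maps preserve boundaries, so they map cycles to cycles, and $w_e=e-gh(e)$ is a cycle. It vanishes for $e\in F$. For $e\notin F$ it is the chain of the walk $\omega_e$ that traverses $e$ and returns along the at most $k$ chosen $G$-paths. This proves (a).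

For (b), suppose $w_e(e)\le0$ and $w_e\neq0$. The walk $\omega_e$ traverses $e$ forward $j\ge1$ times, hence backward $j+|w_e(e)|$ times, and it traverses every other edge $e'$ at least $|w_e(e')|$ times. Its length is thus at least $\|w_e\|_1+2$, which forces $\|w_e\|_1\le k^2-1$.

For (c), the map $gh$ on $Z_1(G)$ sends $z$ to $z-\sum_ez(e)w_e$, so its kernel is $K$. It factors through $Z_1(H')$, and $H'$ and $G$ are connected on the same vertex set $V$. Therefore
\[
|E(H)|+|F|-|V|+1=\dim Z_1(H')\ge\dim Z_1(G)-\dim K=|E(G)|-|V|+1-\dim K.\qedhere
\]
\end{proof}

\begin{corollary}\label{cor:girth}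
If $G$ has girth greater than $k^2+1$, then $e_k(G)=|E(G)|$.
\end{corollary}

\begin{proof}
Take $F=\emptyset$. The support of a nonzero cycle has no vertex of degree one, so it contains a circuit. The cycles $w_e$ have integer coefficients and norm less than the girth, so they all vanish, and $K=0$.
\end{proof}

\section{Rewirings as colorings: proof of Theorem~\ref{thm:lg}}\label{sec:lg}

Fix a degree bound $D$ and integers $r,q\ge1$. A coloring $c\colon V(G)\to\{1,\dots,q\}$ gives a probability distribution on the finite set of isomorphism types of $q$-colored rooted $r$-balls, namely the distribution of the colored $r$-ball around a uniformly random vertex. Let $Q_{G,r,q}$ be the finite set of distributions obtained from all colorings. The \emph{Hausdorff distance} of two such sets is the least $\delta$ such that each element of either set is within total variation distance $\delta$ of some element of the other. A sequence $(G_n)$ is \emph{local-global convergent}, in the sense of Hatami, Lov\'asz and Szegedy, if for all $r,q$ the sets $Q_{G_n,r,q}$ form a Cauchy sequence in this distance. The case $q=1$ is BS convergence.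

We encode rewirings by colorings with boundedly many colors. A vertex must name its $H$-neighbors, which lie within distance $k$, so we give the vertices labels that are locally unique. The encoding must also turn an arbitrary coloring into some $k$-rewiring; this is arranged by adding back the edges of $G$ that lack a detour.

\begin{proof}[Proof of Theorem~\ref{thm:lg}]
Let $k=\lfloor L\rfloor$, let all degrees be at most $D$, and let $\Lambda$ be a set with $(D+1)^{2k}$ elements. The colors are the pairs $(\lambda,S)$ with $\lambda\in\Lambda$ and $S\subset\Lambda$; let $q$ be their number. For a coloring $c=(\lambda,S)$ of $G$ let $H_c$ be the graph whose edges are the pairs $xy$ with $1\le d_G(x,y)\le k$, $\lambda(y)\in S(x)$ and $\lambda(x)\in S(y)$. Let $H_c'$ be $H_c$ together with all edges $xy$ of $G$ such that $d_{H_c}(x,y)>k$. Then $H_c'$ satisfies (i) and (ii) for every coloring $c$.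

Every $k$-rewiring $H$ has this form. A $2k$-ball has at most $(D+1)^{2k}$ vertices, so the greedy algorithm gives a labeling $\lambda\colon V(G)\to\Lambda$ with distinct values on distinct vertices at distance at most $2k$. Put $S(x)=\{\lambda(y):xy\in E(H)\}$. By (i), $E(H)\subset E(H_c)$. If $xy\in E(H_c)$, then $\lambda(y)=\lambda(y')$ for an $H$-neighbor $y'$ of $x$; as $d_G(y,y')\le2k$ we get $y=y'$. So $H_c=H$, and $H_c'=H$ by (ii). Consequently $e_k(G)=\min_c|E(H'_c)|$.

The degree of $x$ in $H_c'$ is at most $(D+1)^k$, and it is determined by the colored ball $B$ of radius $r=k^2$ around $x$. Indeed, the $H_c$-neighbors of $x$ are visible in the $k$-ball. To decide whether $d_{H_c}(x,y)\le k$ for a $G$-neighbor $y$, consider an $H_c$-path $x=x_0,x_1,\dots,x_s$ with $s\le k$. For $i<s$ we have $d_G(x,x_i)\le(k-1)k$, so a $G$-geodesic from $x_i$ to $x_{i+1}$ lies in $B$. Hence the $H_c$-paths from $x$ with at most $k$ edges are the same whether $H_c$ is computed in $G$ or in $B$.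

Let $\varphi(B)$ be this degree and $\Phi(\mu)=\frac12\mathbb E_\mu\varphi$. Then $c_k(G)=\min\{\Phi(\mu):\mu\in Q_{G,r,q}\}$, and $\Phi$ is Lipschitz with constant $(D+1)^k$ for the total variation distance. The minima of $\Phi$ over two sets at Hausdorff distance $\delta$ differ by at most $(D+1)^k\delta$, so $c_k(G_n)$ is a Cauchy sequence.
\end{proof}

The proof presents $c_k$ as the minimum of a local average over colorings. The rest of the paper shows that this minimum depends on more than the uncolored balls.

\section{The case $k=2$: blow-ups and cuts}\label{sec:two}

For a graph $X$ and $m\ge1$ the \emph{blow-up} $X[m]$ has vertex set $V(X)\times\{1,\dots,m\}$, with $(x,i)$ adjacent to $(y,j)$ if and only if $xy\in E(X)$. If $X$ is connected and $d$-regular with $d\ge 1$, then $X[m]$ is connected and $dm$-regular. Throughout this section $N=|V(X)|$, $E=E(X)$, so $|E|=dN/2$, and $B_2(c)$ is the set of vertices of $X$ within distance $2$ of $c$.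

\subsection{Stars over $2$-balls}

If $X$ is a single edge, then $X[m]=K_{m,m}$ has $m^2$ edges and diameter at most $2$, so a star on its $2m$ vertices is a $2$-rewiring. In general a star centered at $(c,1)$ may reach all vertices over $B_2(c)$, and it then serves all edges of $X[m]$ over edges inside $B_2(c)$.

\begin{lemma}\label{lem:stars}
Let $X$ be connected and $d$-regular, and let $C\subset V(X)$ be such that every edge of $X$ has both ends in $B_2(c)$ for some $c\in C$. Then $e_2(X[m])\le m|C|(d^2+1)$.
\end{lemma}

\begin{proof}
For each $c\in C$ join $(c,1)$ to all vertices $(x,i)\ne(c,1)$ with $x\in B_2(c)$, and call the resulting graph $H$. The distance in $X[m]$ from $(c,1)$ to $(x,i)$ is $d_X(c,x)$ if $x\neq c$ and $2$ if $x=c$, so (i) holds. If $x,y\in B_2(c)$, then each of $(x,i)$ and $(y,j)$ is equal or adjacent to $(c,1)$, so (ii) holds. Finally $|B_2(c)|\le1+d+d(d-1)=d^2+1$.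
\end{proof}

If $X$ has girth at least $6$, then $B_2(c)$ induces a tree with $d^2+1$ vertices and $d^2$ edges, since any further edge would close a cycle of length at most $5$. A star thus costs about $m(d^2+1)$ and serves $d^2$ edges of $X$. The bound of Lemma~\ref{lem:stars} is best, namely $m|E|(1+d^{-2})$, when the balls decompose $E$.

\begin{example}
Let $X$ be the cycle of length $N\ge 6$, so $d=2$ and a $2$-ball is a path with four edges. The balls can decompose $E$ if and only if $4\mid N$, and then $c_2(X[m])\le\frac54$. The obstruction for other $N$ disappears in the limit: $\lceil N/4\rceil$ balls always cover $E$, so $c_2(X[m])\le 5\lceil N/4\rceil/N$. We need graphs in which every attempt at a decomposition fails on a fixed proportion of the edges.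
\end{example}

In a decomposition, each edge of a ball joins a neighbor of the center to a non-neighbor. We show below that the neighbors of all centers together form one side of a cut that contains every edge of every ball. The obstruction we need is therefore a bound on the largest cut, where the \emph{cut} defined by $Y\subset V(X)$ is the set of edges between $Y$ and its complement.

\subsection{The lower bound}

\begin{proposition}\label{prop:two}
Let $d\ge2$ and $0<\eta\le1$. Put $\varepsilon=\eta/(6d^4)$ and $T=8d/\varepsilon$, and let $m\ge2(T+T^2)/\varepsilon$ be an integer. Let $X$ be a finite connected $d$-regular graph of girth at least $6$ in which every cut has at most $(1-\eta)|E|$ edges. Then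
\[
e_2(X[m])>m|E|\,(1+d^{-2}+\varepsilon).
\]
\end{proposition}

\begin{proof}
Suppose $H$ is a $2$-rewiring of $X[m]$ with $|E(H)|\le m|E|(1+d^{-2}+\varepsilon)\le2m|E|$. The graph $H$ need not be a union of stars, and the first step extracts stars from it. Over each edge of $X$ there are $m^2$ pairs to be joined, while $H$ has only $O(m)$ edges per edge of $X$, so most pairs must be joined through vertices of high degree.

\emph{Step 1: sampling one copy of $X$.} Call a vertex of $X[m]$ a \emph{hub} if its $H$-degree exceeds $T$, and \emph{low} otherwise. There are at most $2|E(H)|/T\le4m|E|/T$ hubs. Choose vertices $z_x=(x,i_x)$, $x\in V(X)$, with independent uniform $i_x$. Let $S_x=\emptyset$ if $z_x$ is a hub, and otherwise let $S_x$ be the set of hubs adjacent to $z_x$ in $H$. An $H$-edge between a low vertex and a hub contributes to $\sum_x|S_x|$ exactly when its low end is chosen, which has probability $1/m$. Hence $\mathbb E\sum_x|S_x|\le|E(H)|/m$.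

Call $xy\in E$ \emph{unserved} if $S_x\cap S_y=\emptyset$, and let $n_0$ be the number of unserved edges. By (ii), $d_H(z_x,z_y)\le2$. So if $xy$ is unserved, then either $z_x$ or $z_y$ is a hub, or both are low and are joined by an $H$-edge or through a low vertex. The expected number of $x$ with $z_x$ a hub is at most $4|E|/T$, and each such $x$ lies on $d$ edges. A low vertex reaches at most $T+T^2$ vertices by an edge or through a low vertex, so at most $m(T+T^2)$ of the $m^2$ pairs over $xy$ are of the second kind. Therefore
\[
\mathbb E\,n_0\le d\cdot\frac{4|E|}T+\frac{T+T^2}m|E|\le\frac\varepsilon2|E|+\frac\varepsilon2|E|=\varepsilon|E|.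
\]
Put $\theta=3\varepsilon$, and fix a choice of the $i_x$ with
\begin{equation}\label{eq:budget}
\sum_x|S_x|+2n_0\le|E|\,(1+d^{-2}+\theta).
\end{equation}

\emph{Step 2: almost all hubs serve a whole ball.} For a hub $w$ let $c(w)\in V(X)$ be its first coordinate and let $U_w=\{x:w\in S_x\}$. By (i), $U_w\subset B_2(c(w))$. From now on consider only the hubs with $U_w\neq\emptyset$, and let $h$ be their number. Assign each served edge $xy$ to one hub $w\in S_x\cap S_y$, and let $n_w$ be the number of edges assigned to $w$, so that $\sum_wn_w=|E|-n_0$. The edges assigned to $w$ lie in the subgraph induced on $U_w$, which is a nonempty subforest of the tree on $B_2(c(w))$. Hence $n_w\le|U_w|-1$ and $n_w\le d^2$. The first bound gives $\sum_x|S_x|=\sum_w|U_w|\ge|E|-n_0+h$, and with \eqref{eq:budget}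
\begin{equation}\label{eq:hubs}
n_0+h\le|E|\,(d^{-2}+\theta).
\end{equation}
The second bound gives $h\ge(|E|-n_0)/d^2$. Inserting this in \eqref{eq:hubs} yields $n_0(1-d^{-2})\le\theta|E|$, so $n_0\le2\theta|E|$. Multiplying \eqref{eq:hubs} by $d^2$ yields
\[
\sum_w(d^2-n_w)=d^2h-|E|+n_0\le d^2\theta|E|-(d^2-1)n_0\le d^2\theta|E|.
\]
Call $w$ \emph{full} if $n_w=d^2$. At most $d^2\theta|E|$ hubs are not full, so the number of edges assigned to full hubs is at least
\[
|E|-2\theta|E|-d^4\theta|E|>(1-2d^4\theta)|E|=(1-\eta)|E|.
\]
If $w$ is full, then all $d^2$ edges of the tree on $B_2(c(w))$ are assigned to $w$. So the balls of distinct full hubs share no edge.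

\emph{Step 3: the cut.} Let $Y$ be the set of vertices adjacent to $c(w)$ for some full $w$, and let $w$ be full. The center $c(w)$ is not in $Y$: if it were adjacent to $c(w')$ with $w'$ full, then $w'\neq w$ and the edge $c(w)c(w')$ would lie in both balls. A vertex $x$ with $d_X(x,c(w))=2$ is not in $Y$ either. Otherwise $x$ is adjacent to some $c(w')$ with $w'$ full, and $c(w')\ne c(w)$; if $y$ is the common neighbor of $x$ and $c(w)$, then $x,y\in B_2(c(w'))$, and the edge $xy$ lies in both balls. Every edge of the tree on $B_2(c(w))$ joins a neighbor of $c(w)$, which is in $Y$, to the center or to a vertex at distance $2$. So the cut defined by $Y$ contains all edges assigned to full hubs, more than $(1-\eta)|E|$ in number. This contradicts the hypothesis.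
\end{proof}

The girth condition is used in Step 2 to make the balls trees, and the size of $m$ only in Step 1. For $m=1$ and girth at least $6$, Corollary~\ref{cor:girth} gives $e_2(X)=|E|$, so the conclusion fails.

\subsection{The two sequences}

Let $d=6$.

\emph{Graphs without large cuts.} For a prime $q\equiv1\pmod 4$ such that $5$ is a nonzero square modulo $q$, the Lubotzky--Phillips--Sarnak graph $X^{5,q}$ \cite{LPS} is connected and $6$-regular, has girth at least $2\log_5q$, and all eigenvalues other than $6$ of its adjacency matrix $A$ have absolute value at most $2\sqrt5$. By quadratic reciprocity every prime $q\equiv1\pmod{20}$ qualifies, and by Dirichlet's theorem there are infinitely many. Let $X_n$ be these graphs with $q\to\infty$. If $f=\pm1$ takes the value $1$ exactly on $Y$, and the cut defined by $Y$ has $s$ edges, then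
\[
4s=\sum_{xy\in E}(f(x)-f(y))^2=f^{T}(6I-A)f\le(6+2\sqrt5)N.
\]
Since $|E|=3N$, this says $s\le(1-\eta)|E|$ with $\eta=\frac12-\frac{\sqrt5}6>0$.

\emph{Graphs that decompose into balls.} A \emph{covering} of graphs is a graph map that restricts, at each vertex, to a bijection between the edge-ends at that vertex and the edge-ends at its image; walks lift uniquely once the starting point is chosen. Let $X_n'$ be finite connected covers of $K_{d,d}$ with girth tending to infinity. They exist because the fundamental group $\pi$ of $K_{d,d}$ is free, hence residually finite: any finite set of nontrivial elements is avoided by a normal subgroup of finite index. Apply this to the nontrivial elements represented by closed walks of length at most $n+4$ at the base point, and let $X_n'$ be the cover belonging to the subgroup. A cycle of length at most $n$ in $X'_n$ would project to a closed walk without backtracking, and joining it to the base point by a path of length at most $2$ would give such an element inside the normal subgroup. So $X_n'$ has girth greater than $n$.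

Let $C$ be the fiber of $X_n'$ over a vertex $o$ of $K_{d,d}$; all fibers have the same size, so $|C|=N/(2d)$. Every edge of $X_n'$ has an end $y$ over the side of $K_{d,d}$ that does not contain $o$, and $y$ has a neighbor $c\in C$. Both ends of the edge then lie in $B_2(c)$. Lemma~\ref{lem:stars} gives
\[
c_2(X_n'[m])\le\frac{m|C|(d^2+1)}{mN}=\frac d2\,(1+d^{-2}).
\]

\begin{proof}[Proof of Proposition~\ref{prop:pairs} for $k=2$]
Fix $\varepsilon$ and $m$ as in Proposition~\ref{prop:two} for $d=6$ and the above $\eta$, and put $G_n=X_n[m]$, $G_n'=X'_n[m]$. These graphs are connected and $6m$-regular. The $r$-ball around $(x,i)$ in $X[m]$ is determined by the $r$-ball around $x$ in $X$, and for girth greater than $2r+1$ the latter is the $r$-ball of the $6$-regular tree $T_6$. So both sequences converge, with all balls eventually equal to those of $T_6[m]$. By Proposition~\ref{prop:two}, $c_2(G_n)>3(1+\frac1{36}+\varepsilon)$ for large $n$, while $c_2(G_n')\le3(1+\frac1{36})$.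
\end{proof}

\section{The case $k\ge3$: competing cycles}\label{sec:three}

Fix an integer $k\ge3$.

\subsection{Opening a cycle}\label{sub:open}

A \emph{segment} of $G$ is a walk $v_0,v_1,\dots,v_k$ with $k$ distinct edges. We use two ways of modifying a segment.
\begin{itemize}
\item \emph{Bridging}: replace the edge $v_{k-1}v_k$ by the chord $v_0v_k$. The number of edges is unchanged, and the removed edge has the detour $v_{k-1},\dots,v_0,v_k$ of length $k$.
\item \emph{Cutting}: delete $v_{k-1}v_k$ and replace $v_{k-2}v_{k-1}$ by the chord $v_0v_{k-1}$. One edge is saved. The edge $v_{k-2}v_{k-1}$ has the detour $v_{k-2},\dots,v_0,v_{k-1}$ of length $k-1$. The edge $v_{k-1}v_k$ has no detour inside the segment.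
\end{itemize}
All chords satisfy (i). They give long detours in two situations, shown in Figure~\ref{fig:open}.
\begin{enumerate}
\item[(A)] A closed walk of length $k^2+1$ consists of $k$ bridged segments and one more edge. This edge can be deleted, because the $k$ chords join its ends.
\item[(B)] A closed walk of length $k^2$ consists of $k-1$ bridged segments and one cut segment $v_0,\dots,v_k$. The $k-1$ chords lead from $v_k$ to $v_0$ and the chord $v_0v_{k-1}$ completes a detour of length $k$ for the edge $v_{k-1}v_k$.
\end{enumerate}
So cycles of length $k^2$ and $k^2+1$ have trees as $k$-rewirings, while by Corollary~\ref{cor:girth} nothing can be saved on a longer cycle. We say that the cycle is \emph{opened}. Opening by (A) needs the chord of every segment, and opening by (B) destroys the chord of one segment. If the two kinds of cycles share segments, they compete.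

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \i in {0,...,9}{
  \coordinate (a\i) at ({90-36*\i}:1.6);
  \fill (a\i) circle (1.6pt);
  \node at ({90-36*\i}:1.9) {\small $\i$};}
\foreach \i/\j in {0/1,1/2,3/4,4/5,6/7,7/8} \draw (a\i)--(a\j);
\foreach \i/\j in {2/3,5/6,8/9,9/0} \draw[dotted] (a\i)--(a\j);
\foreach \i/\j in {0/3,3/6,6/9} \draw[very thick] (a\i)--(a\j);
\begin{scope}[xshift=5.5cm]
\foreach \i in {0,...,8}{
  \coordinate (b\i) at ({90-40*\i}:1.6);
  \fill (b\i) circle (1.6pt);
  \node at ({90-40*\i}:1.9) {\small $\i$};}
\foreach \i/\j in {0/1,1/2,3/4,4/5,6/7} \draw (b\i)--(b\j);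
\foreach \i/\j in {2/3,5/6,7/8,8/0} \draw[dotted] (b\i)--(b\j);
\foreach \i/\j in {0/3,3/6,6/8} \draw[very thick] (b\i)--(b\j);
\end{scope}
\end{tikzpicture}
\caption{Trees that are $3$-rewirings of the $10$-cycle and the $9$-cycle. Thin edges are kept, dotted edges are removed, thick edges are new chords. On the left, the ends of the removed edge between $9$ and $0$ are joined by all three chords. On the right, the segment $6,7,8,0$ has no chord from $6$ to $0$, and the removed edge between $8$ and $0$ has the detour $8,6,3,0$.}
\label{fig:open}
\end{figure}

\begin{example}\label{ex:conflict}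
Let $k=3$. Take an oriented $9$-cycle $B$, divided into segments $a_1,a_2,a_3$. For each $i$ add an oriented path $p_i$ of length $7$ with new interior vertices from the end of $a_i$ to its start, and let $A_i$ be the $10$-cycle $a_ip_i$. The resulting graph $G$ has $27$ vertices and $30$ edges, and $[B],[A_1],[A_2],[A_3]$ is a basis of $Z_1(G)$. Each of the four cycles can be opened by itself, but we claim that $e_3(G)=27$: only three edges can be saved.

To save three edges, cut $a_1$, bridge $a_2$, $a_3$ and two segments in each of $p_2,p_3$, delete the last edges of $p_2$ and $p_3$, and leave $p_1$ unchanged. This opens $B$ by (B) and $A_2,A_3$ by (A), and sacrifices $A_1$.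

For the lower bound, first list the short cycles. The cycle $\beta[B]+\sum\alpha_i[A_i]$ with integer coefficients has norm $\sum_i(7|\alpha_i|+3|\alpha_i+\beta|)$. If this is at most $10$, then at most one $\alpha_i$ is nonzero and it equals $\pm1$; in that case $\beta=0$, since otherwise the norm is at least $7+6$. If all $\alpha_i$ vanish, the norm is $9|\beta|$. So the cycle is $0$, $\pm[B]$ or $\pm[A_i]$. By Lemma~\ref{lem:detour}(a),(b) with $F=\emptyset$, each $w_e$ is $0$ or $+[C]$ for one of the four cycles $C$, which contains $e$. If a $3$-rewiring had $26$ edges, then $K=Z_1(G)$ by Lemma~\ref{lem:detour}(c). From $[B]=\sum_{e\in B}w_e$ we find an edge $e\in B$ with $w_e=[B]$, say in $a_1$. But then $[B]$ has positive coefficient in $\sum_{e\in A_1}w_e=[A_1]$, which is absurd.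
\end{example}

We now build large graphs in which every cycle of length $k^2$ shares all its edges with cycles of length $k^2+1$, and conversely each long cycle meets three shorter ones. Each shorter cycle demands the sacrifice of one neighboring long cycle, and one sacrifice can serve three of them. To obtain families with the same local structure and different optimal sacrifices, we produce the graphs from finite actions of one group $\Gamma$. The cycles of length $k^2$ come from the relators of $\Gamma$.

\subsection{The graphs $G(P)$}\label{sub:constr}

We define a group $\Gamma$ with generators $\tau_1,\tau_2,\tau_3$ and integers $b,\ell_1,\ell_2,\ell_3,\rho$. Groups act on the left.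

\emph{Case $k\neq4$.} Let $b=3$ and $\Gamma=\langle\tau_1,\tau_2,\tau_3\mid\tau_2\tau_3\tau_1\rangle$. Eliminating $\tau_2=(\tau_3\tau_1)^{-1}$ shows that $\Gamma$ is free on $\tau_1,\tau_3$. Put
\[
v=\tau_1^{-1}\tau_3\tau_1,\qquad u=v\tau_1=\tau_1^{-1}\tau_3\tau_1^2 .
\]
The moves $(\tau_1,\tau_3)\to(\tau_1,v)\to(u,v)$ are invertible changes of basis, so $\Gamma$ is also free on $u,v$. Write $k=s_1+s_2+s_3$ with positive integers as equal as possible. Then $s_t<k/2$: for $k=3$ all $s_t$ are $1$, and for $k\ge5$ we have $s_t\le(k+2)/3<k/2$. Put $\ell_t=ks_t$ and $\rho=1$.

\emph{Case $k=4$.} Let $b=4$ and $\Gamma=\langle\tau_1,\tau_2,\tau_3\mid\tau_1^4,\tau_2^4,\tau_3^4\rangle$, the free product of three cyclic groups of order $4$. Put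
\[
\sigma_1=\tau_1,\qquad\sigma_2=\tau_1^{-1}\tau_2\tau_1,\qquad\sigma_3=(\tau_2\tau_1)^{-1}\tau_3(\tau_2\tau_1).
\]
Then $\sigma_1\sigma_2=\tau_2\tau_1$, so $\tau_2=\sigma_1\sigma_2\sigma_1^{-1}$ and $\tau_3=(\sigma_1\sigma_2)\sigma_3(\sigma_1\sigma_2)^{-1}$. These two substitutions respect the relations of order $4$ and are inverse to each other, so $\Gamma=\langle\sigma_1,\sigma_2,\sigma_3\mid\sigma_t^4\rangle$ as well. Put $\ell_t=4$ and $\rho=5$.

In both cases
\begin{equation}\label{eq:param}
\ell_1+\ell_2+\ell_3+\rho=k^2+1,\qquad k\mid\ell_t,\qquad k\mid\rho-1,\qquad2\ell_t\le k^2-1 ;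
\end{equation}
for $k\ne4$ the last inequality holds because $2s_t\le k-1$. The divisibility conditions allow a division into segments and are used only for the upper bound. The inequality excludes unwanted short cycles and is used only in Lemma~\ref{lem:short}.

A set $P$ with a $\Gamma$-action is \emph{admissible} if $k\ne4$, or if $k=4$ and all orbits of each $\sigma_t$ have exactly four points; the same then holds for the conjugates $\tau_t$. The set $P=\Gamma$ is admissible. The oriented multigraph $G(P)$ is obtained from the vertex set $P$ by adding, for each $x\in P$,
\begin{itemize}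
\item for $t=1,2,3$ an oriented path $a_t(x)$ of length $\ell_t$ from $x$ to $\tau_tx$, called an \emph{arc} of type $t$;
\item an oriented path $p(x)$ of length $\rho$ from $\tau_3\tau_2\tau_1x$ to $x$, called a \emph{private path}.
\end{itemize}
All interior vertices are new. Points of $P$ have degree $8$, since four paths start and four paths end there, and the other vertices have degree $2$. If $P$ is transitive, $G(P)$ is connected. If $|P|=N<\infty$, then by \eqref{eq:param}
\begin{equation}\label{eq:count}
|E(G(P))|=(k^2+1)N,\qquad|V(G(P))|=N+(k^2+1-4)N=(k^2-2)N.
\end{equation}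

\emph{The distinguished cycles.} For $x\in P$ the \emph{$\mathcal A$-cycle} $A_x$ is the closed walk
\[
A_x=a_1(x)\;a_2(\tau_1x)\;a_3(\tau_2\tau_1x)\;p(x)
\]
of length $k^2+1$. For $k\neq4$ and $y\in P$ the \emph{$\mathcal B$-cycle} $B_y$ is the walk
\[
B_y=a_1(y)\;a_3(\tau_1y)\;a_2(\tau_3\tau_1y)
\]
of length $k^2$, which is closed because $\tau_2\tau_3\tau_1=1$. It uses the types in the order $1,3,2$ rather than $1,2,3$, so that it leaves $A_y$ after the first arc. For $k=4$ there is one $\mathcal B$-cycle for each $t$ and each $\tau_t$-orbit, formed by the four arcs of type $t$ that start in the orbit; its length is $16=k^2$. These walks traverse their edges forward and without repetition, though for finite $P$ they may repeat vertices. Let $\mathcal A$ and $\mathcal B$ be the two families, regarded as index sets, and $\mathcal C=\mathcal A\sqcup\mathcal B$. Every arc lies in exactly one $\mathcal A$-cycle and exactly one $\mathcal B$-cycle, and $p(x)$ lies only in $A_x$. An $\mathcal A$-cycle has three arcs and a $\mathcal B$-cycle has $b$ arcs, so $|\mathcal A|=N$ and $|\mathcal B|=3N/b$.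

\emph{Incidence.} Let $\mathfrak T(P)$ be the bipartite multigraph with node set $\mathcal A\sqcup\mathcal B$ whose edges are the arcs, each joining the two cycles that contain it. Put $q_1=1$, $q_2=\tau_1$, $q_3=\tau_2\tau_1$, so that $a_t(y)$ lies in $A_x$ with $x=q_t^{-1}y$. The second generating sets were chosen to describe $\mathfrak T(P)$.
\begin{itemize}
\item For $k\ne4$ the three arcs of $B_y$ lie in $A_y$, $A_{uy}$ and $A_{vy}$. Indeed $q_3^{-1}\tau_1=\tau_1^{-1}(\tau_3\tau_1)\tau_1=u$, because $\tau_2^{-1}=\tau_3\tau_1$, and $q_2^{-1}\tau_3\tau_1=v$.
\item For $k=4$ we have $q_t^{-1}\tau_tq_t=\sigma_t$, so $q_t^{-1}$ maps $\tau_t$-orbits to $\sigma_t$-orbits. The $\mathcal B$-cycles of type $t$ correspond to the $\sigma_t$-orbits $O$, and the four arcs lie in $A_x$, $x\in O$.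
\end{itemize}
A set $W\subset P$ is a \emph{cover} if every $B\in\mathcal B$ shares an arc with some $A_x$, $x\in W$. Thus $W$ is a cover if and only if it meets every set $\{y,uy,vy\}$ (for $k\neq4$), respectively every orbit of each $\sigma_t$ (for $k=4$). Let $\operatorname{cov}(P)$ be the least size of a cover. Each $A_x$ shares arcs with at most three of the $3N/b$ cycles in $\mathcal B$, so $\operatorname{cov}(P)\ge N/b$.

\begin{proposition}\label{prop:upper}
For every finite transitive admissible $P$,
\[
e_k(G(P))\le|E(G(P))|-|\mathcal C|+\operatorname{cov}(P).
\]
\end{proposition}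

\begin{proof}
Let $W$ be a smallest cover. For each $B\in\mathcal B$ choose an arc $a(B)$ of $B$ that lies in some $A_x$ with $x\in W$. By \eqref{eq:param}, each arc, and each private path without its last edge, is a concatenation of segments. Cut the last segment of each $a(B)$, bridge all other segments, and delete the last edge of $p(x)$ for each $x\notin W$. Remove loops and identify parallel edges. An arc lies in only one $\mathcal B$-cycle, so each $B$ contains exactly one cut segment among its $k$ segments, and (B) applies to it. An arc lies in only one $\mathcal A$-cycle, so for $x\notin W$ the cycle $A_x$ contains none of the arcs $a(B)$; its $k$ segments are bridged, and (A) applies to the last edge of $p(x)$. All other removed edges have detours inside their segments. We obtain a $k$-rewiring with at most $|E(G(P))|-|\mathcal B|-(N-|W|)$ edges, and $|\mathcal B|+N=|\mathcal C|$.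
\end{proof}

\subsection{Short cycles in the universal graph}

For the matching lower bound we must know that the cycles in $\mathcal C$ are the only short ones. This is true in $G(\Gamma)$, and it holds near most points of $G(P)$ when the action is almost free.

\begin{lemma}\label{lem:forest}
The multigraph $\mathfrak T(\Gamma)$ is a forest.
\end{lemma}

\begin{proof}
Let $k\neq4$. The arcs $a_1(y)$ form a perfect matching of $\mathfrak T(\Gamma)$ that pairs $A_y$ with $B_y$. Contracting it gives the graph on $\Gamma$ with edges from $y$ to $uy$ and to $vy$, the Cayley graph of a free group with respect to a basis, which is a tree. A cycle in $\mathfrak T(\Gamma)$ has an edge outside the matching, so it would contract to a nonempty closed walk without repeated edges in a tree, which is impossible.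

Let $k=4$. Recall the normal form theorem for free products: $\sigma_{t_r}^{j_r}\cdots\sigma_{t_1}^{j_1}\ne1$ if $r\ge1$, $4\nmid j_i$ and $t_{i+1}\neq t_i$ for all $i$. Let $A_{x_0},B_1,A_{x_1},\dots,B_r,A_{x_r}=A_{x_0}$ be a cycle, with $B_i$ of type $t_i$. The two edges at $B_i$ are distinct, so $x_i=\sigma_{t_i}^{j_i}x_{i-1}$ with $4\nmid j_i$. The two edges at $A_{x_i}$ are distinct and $A_{x_i}$ has one arc of each type, so $t_{i+1}\ne t_i$. Then $x_r=x_0$ contradicts the normal form theorem.
\end{proof}

\begin{lemma}\label{lem:short}
Let $z\in Z_1(G(\Gamma))$ have integer coefficients and $\|z\|_1\le k^2+1$. Then $z=0$ or $z=\pm[C]$ for some $C\in\mathcal C$.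
\end{lemma}

\begin{proof}
\emph{The cycles in $\mathcal C$ span.} A cycle is constant along each arc and each private path. For $A=A_x$ let $\alpha_A$ be the value of $z$ on $p(x)$. Then $z'=z-\sum_A\alpha_A[A]$ is an integral cycle supported on arcs, hence a sum of chains of closed walks that run through whole arcs. Such a walk, starting at $y\in\Gamma$, spells from right to left a word in the $\tau_t^{\pm1}$ that is trivial in $\Gamma$. In the free group this word is a product of conjugates $\gamma R^{\pm1}\gamma^{-1}$ of the defining relators $R$. Free reduction does not change the chain of a walk, and the walk spelling $\gamma R^{\pm1}\gamma^{-1}$ goes to $\gamma^{-1}y$, runs once around a $\mathcal B$-cycle, and returns the way it came. So $z=\sum_A\alpha_A[A]+\sum_B\beta_B[B]$ with finitely many nonzero integer coefficients. If $A(a)$ denotes the $\mathcal A$-cycle containing the arc $a$ and $\ell(a)$ its length, then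
\[
\|z\|_1=\rho\sum_A|\alpha_A|+\sum_Bf_B,\qquad f_B=\sum_{a\subset B}\ell(a)\,|\beta_B+\alpha_{A(a)}|.
\]
Let $S=\{A:\alpha_A\neq0\}$. If $S=\emptyset$, then $\|z\|_1=k^2\sum|\beta_B|$, and $2k^2>k^2+1$ gives $z=0$ or $z=\pm[B]$. Assume $S\ne\emptyset$.

\emph{Cancellation is impossible at leaves.} The coefficients of $\mathcal A$- and $\mathcal B$-cycles may cancel on shared arcs, and we use the forest structure to find places where they cannot. Let $F$ be the subgraph of $\mathfrak T(\Gamma)$ formed by the edges at nodes of $S$. By Lemma~\ref{lem:forest} it is a finite forest, and its $\mathcal A$-nodes have degree $3$. Let $B$ be a leaf of $F$, joined to $A\in S$ by an arc of length $\ell$. Since $k^2-\ell\ge\ell$ by \eqref{eq:param},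
\begin{equation}\label{eq:leaf}
f_B=\ell|\beta_B+\alpha_A|+(k^2-\ell)|\beta_B|\ge\ell|\alpha_A|,\qquad\text{and }f_B\ge k^2-\ell\ \text{ if }\beta_B\neq0.
\end{equation}
Define the contribution of a component of $F$ as the sum of $\rho|\alpha_A|$ and $f_B$ over its nodes. The sum of all contributions is at most $\|z\|_1$.

Consider a component with at least two $\mathcal A$-nodes, and delete its $\mathcal B$-nodes that are leaves. What remains is a tree with at least two nodes in which all $\mathcal B$-nodes have degree at least $2$. It has two leaves, which are $\mathcal A$-nodes, and each of them has lost two neighbors. By \eqref{eq:leaf} and \eqref{eq:param} the contribution is at least $2(k^2+1-\max_t\ell_t)\ge k^2+3$, which is too large. So each component has a single $\mathcal A$-node $A$ with three leaves, and contributes at least $(\rho+\ell_1+\ell_2+\ell_3)|\alpha_A|=(k^2+1)|\alpha_A|$. Hence $S=\{A\}$ and $\alpha_A=\pm1$.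

It remains to see that all $\beta_B$ vanish. If $\beta_B\neq0$ for a $B$ that shares an arc of length $\ell$ with $A$, then \eqref{eq:leaf} gives $\|z\|_1\ge(k^2+1-\ell)+(k^2-\ell)\ge k^2+2$. If $\beta_B\ne0$ for a $B$ outside $F$, then $f_B\ge k^2$ and $\|z\|_1\ge2k^2+1$. Both are impossible.
\end{proof}

\begin{remark}
If $A$ and $B$ share an arc of length $\ell$ in $G(\Gamma)$, then $\|[A]-[B]\|_1=2k^2+1-2\ell$, which exceeds $k^2+1$ exactly when $2\ell\le k^2-1$. For $k=4$ a three-arc $\mathcal B$-cycle would have arcs of lengths $8,4,4$, and $[A]-[B]$ would have norm $17=k^2+1$; this is why we use four arcs of length $4$. For $k=2$ no positive multiple $\ell$ of $k$ satisfies $2\ell\le3$, and this is why Section~\ref{sec:two} uses a different construction.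
\end{remark}

\subsection{Almost free actions}

Let $P$ be admissible and $x\in P$. The map $\gamma\mapsto\gamma x$ extends to a graph map $\pi_x\colon G(\Gamma)\to G(P)$ sending $a_t(\gamma)$ to $a_t(\gamma x)$ and $p(\gamma)$ to $p(\gamma x)$. It is a covering: the eight edge-ends at $\gamma$ belong to $a_t(\gamma)$, $a_t(\tau_t^{-1}\gamma)$, $p(\gamma)$ and $p((\tau_3\tau_2\tau_1)^{-1}\gamma)$, and they map to the corresponding edge-ends at $\gamma x$. It preserves orientations and maps each cycle in $\mathcal C$ to a cycle in $\mathcal C$, edge by edge; for $k=4$ this uses that $\tau_t$-orbits in $P$ have four points.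

Let $|\gamma|$ be the word length in the $\tau_t$. Call $x\in P$ \emph{$r$-bad} if $\gamma x=x$ for some $\gamma\ne1$ with $|\gamma|\le r$, and \emph{$r$-good} otherwise. Running through an arc or a private path changes the word length by at most $3$ and takes at least one step. So a closed walk of length $s$ at $x$ lifts to a walk from $1$ to some $\gamma$ with $\gamma x=x$ and $|\gamma|\le3s$. In particular:
\begin{equation}\label{eq:lift}
\text{if $x$ is $3s$-good, closed walks of length $\le s$ at $x$ lift to closed walks at $1$.}
\end{equation}

\begin{lemma}\label{lem:BS}
Let $P_n$ be finite admissible $\Gamma$-sets in which, for every $r$, the proportion of $r$-bad points tends to $0$. Then $(G(P_n))$ is BS convergent, and the limit depends only on $k$.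
\end{lemma}

\begin{proof}
Attach to $x\in P$ the vertex $x$ and the interior vertices of $a_1(x),a_2(x),a_3(x),p(x)$. This partitions $V(G(P))$ into classes of size $k^2-2$, so a uniform vertex $y$ is given by a uniform $x$ and an independent uniform position in the class. Let $\tilde y$ be the vertex attached to $1\in\Gamma$ in the same position; then $\pi_x(\tilde y)=y$ and $d(1,\tilde y)\le k^2$. Fix $R$, put $s=2(k^2+R+1)$, and let $x$ be $3s$-good.

The map $\pi_x$ is injective on the $(R+1)$-ball around $\tilde y$. Indeed, let two vertices of this ball have the same image, and join $1$ to them by walks $\tilde\omega_1,\tilde\omega_2$ of length at most $s/2$. The projection of $\tilde\omega_1$ followed by the reversed projection of $\tilde\omega_2$ is a closed walk at $x$, whose lift is closed by \eqref{eq:lift}. The second half of the lift, read backward, starts at $1$ and lifts the projection of $\tilde\omega_2$, so it is $\tilde\omega_2$, and the two vertices coincide. By lifting geodesics, $\pi_x$ maps the $R$-ball around $\tilde y$ onto the $R$-ball around $y$. An edge inside the latter lifts to an edge from the $R$-ball into the $(R+1)$-ball around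 $\tilde y$, and by injectivity both ends are in the $R$-ball. So the two $R$-balls are isomorphic, and the limit is the distribution of balls in $G(\Gamma)$ around a uniform vertex among those attached to $1$.
\end{proof}

\subsection{The lower bound}

\begin{proposition}\label{prop:lower}
There is a constant $\kappa=\kappa(k)$ such that for every finite transitive admissible $P$ with exactly $\beta$ points that are $3(k^2+1)$-bad,
\[
e_k(G(P))\ge|E(G(P))|-|\mathcal C|+\operatorname{cov}(P)-\kappa\beta.
\]
\end{proposition}

\begin{proof}
Let $G=G(P)$, let $H$ be a $k$-rewiring, and let $F$ be the set of edges with an endpoint within distance $k^2+1$ of a $3(k^2+1)$-bad point. Degrees are at most $8$, so $|F|\le\kappa\beta$ with $\kappa=8\cdot9^{k^2+1}$. Take $w_e$, $\omega_e$ and $K$ from Lemma~\ref{lem:detour}. It suffices to prove $\dim K\le|\mathcal C|-\operatorname{cov}(P)$.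

\emph{If $w_e\neq0$, then $w_e=[C]$ for some $C\in\mathcal C$ that contains $e$.} We have $e\notin F$. If $\omega_e$ avoided $P$, it would stay in the interior of one arc or private path and have chain $0$. So it visits some $x\in P$, which is within distance $k^2+1$ of an endpoint of $e$ and hence $3(k^2+1)$-good. Regard $\omega_e$ as a closed walk at $x$. By \eqref{eq:lift} it lifts to a closed walk in $G(\Gamma)$, whose chain is nonzero because it projects to $w_e$. By Lemma~\ref{lem:short} this chain is $\pm[\tilde C]$, so $w_e=\pm[C]$ with $C=\pi_x(\tilde C)\in\mathcal C$. The chain $[C]$ takes the values $0$ and $1$ and has norm at least $k^2$. Lemma~\ref{lem:detour}(b) gives $w_e(e)\ge1$, so the sign is $+$ and $e\in C$.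

\emph{A matrix for $K$.} Assign each $e$ with $w_e\ne0$ to one such $C$, and let $E_C$ be the set of edges assigned to $C$. For $z\in K$ we have $z=\sum_C\zeta_C[C]$ with $\zeta_C=\sum_{e\in E_C}z(e)$. So the linear map $z\mapsto\zeta=(\zeta_C)_{C\in\mathcal C}$ is injective on $K$. Substituting the expression for $z$ into the definition of $\zeta_C$ gives $M\zeta=0$, where $M$ is the $\mathcal C\times\mathcal C$ matrix
\[
M_{C,C'}=\delta_{C,C'}-\sum_{e\in E_C}[C'](e).
\]
Hence $\dim K\le|\mathcal C|-\operatorname{rank}M$.

\emph{The rank of $M$ is at least $\operatorname{cov}(P)$.} The alternative seen in Example~\ref{ex:conflict} reappears in the row of each $B\in\mathcal B$: either $B$ is not opened, or it interferes with a neighboring $\mathcal A$-cycle. If $E_B=\emptyset$, the only nonzero entry of the row is $M_{B,B}=1$. Let $E_B\neq\emptyset$. The edges of $E_B$ lie on arcs of $B$, which belong to no other $\mathcal B$-cycle, so the row is supported on $B$ and the $\mathcal A$-cycles sharing an arc with $B$. If $A$ contains an edge of $E_B$, then $M_{B,A}\le-1$, because all terms $[A](e)$ are nonnegative. So in both cases the row is nonzero and supported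 on
\[
\mathcal N[B]=\{B\}\cup\{A\in\mathcal A:A\text{ shares an arc with }B\}.
\]
Let $J\subset\mathcal C$ index $\operatorname{rank}M$ columns that span the column space. A row that vanishes on the columns in $J$ vanishes everywhere, so $J\cap\mathcal N[B]\ne\emptyset$ for every $B$. Replace each $B\in J$ by an $\mathcal A$-cycle sharing an arc with it. The indices of the resulting $\mathcal A$-cycles form a cover with at most $|J|$ elements.
\end{proof}

By \eqref{eq:count}, $|E(G(P))|-|\mathcal C|=(k^2-\frac3b)N$. Propositions~\ref{prop:upper} and~\ref{prop:lower} together give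
\begin{equation}\label{eq:formula}
-\frac{\kappa\beta}{N}\ \le\ (k^2-2)\,c_k(G(P))-\Bigl(k^2-\frac3b+\frac{\operatorname{cov}(P)}{N}\Bigr)\ \le\ 0 .
\end{equation}
It remains to find almost free actions with different covering densities.

\subsection{Random actions have no small cover}

A cover of size $N/b$ is a rigid object: for $k\neq4$ the sets $W$, $u^{-1}W$, $v^{-1}W$ must partition $P$. A first moment computation shows that for a random action not even an approximate partition exists. Let $\mathsf H(p)=-p\ln p-(1-p)\ln(1-p)$. We use the standard bounds
\begin{equation}\label{eq:ent}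
\binom Nj\ge\frac{\exp(N\mathsf H(j/N))}{N+1},\qquad\sum_{i\le pN}\binom Ni\le\exp(N\mathsf H(p))\quad\text{for }0<p\le\tfrac12 .
\end{equation}

\begin{lemma}\label{lem:random}
There are $\delta>0$ and finite transitive admissible $\Gamma$-sets $P_n$ with $|P_n|\to\infty$, in which the proportion of $n$-bad points is at most $1/n$, and $\operatorname{cov}(P_n)>(\frac1b+\delta)|P_n|$.
\end{lemma}

\begin{proof}
Let $12\mid N$ and $P=\{1,\dots,N\}$. For $k\neq4$ let $u,v$ act as independent uniform permutations. For $k=4$ let $\sigma_1,\sigma_2,\sigma_3$ act as independent uniform elements of the set of permutations all of whose cycles have length $4$. By the presentations in Section~\ref{sub:constr} these are admissible actions. We show that for fixed $n$ each of the three required properties holds with probability tending to $1$ as $N\to\infty$, with $\delta$ independent of $n$. Then for each $n$ we pick a large $N\ge n$ and an outcome with all three.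

\emph{Few bad points.} We claim that $\Pr(\gamma x_0=x_0)=O_\gamma(1/N)$ for each $\gamma\neq1$, uniformly in $x_0\in P$. There are finitely many $\gamma$ with $|\gamma|\le n$, so the expected proportion of $n$-bad points is then $O_n(1/N)$, and Markov's inequality finishes the step.

Let $k\ne4$. Write $\gamma=\xi_m\cdots\xi_1$ as a reduced word in $u^{\pm1},v^{\pm1}$ and reveal $x_i=\xi_ix_{i-1}$ successively. Suppose $x_0,\dots,x_{i-1}$ are distinct. The only revealed value at $x_{i-1}$ is that of $\xi_{i-1}^{-1}$, and $\xi_i\neq\xi_{i-1}^{-1}$. So $x_i$ is uniform on the at least $N-m$ points not yet revealed as values of $\xi_i$, and it lies in $\{x_0,\dots,x_{i-1}\}$ with probability at most $m/(N-m)$. With probability at least $1-m^2/(N-m)$ all $x_i$ are distinct, and then $\gamma x_0\neq x_0$.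

Let $k=4$. Write $\gamma=\sigma_{t_m}^{j_m}\cdots\sigma_{t_1}^{j_1}$ in normal form, put $x_i=\sigma_{t_i}^{j_i}x_{i-1}$, and in step $i$ reveal the whole $\sigma_{t_i}$-cycle through $x_{i-1}$. Call the step \emph{fresh} if the three other points of this cycle have not been seen before; then $x_i$ is one of them, as $4\nmid j_i$. If steps $1,\dots,i-1$ were fresh, then $x_{i-1}$ lies in no revealed cycle except that of step $i-1$, whose type differs from $t_i$. So the three other points form a uniform $3$-subset of the at least $N-4m-1$ points outside the revealed $\sigma_{t_i}$-cycles and different from $x_{i-1}$. At most $3m+1$ points have been seen, so step $i$ fails to be fresh with probability at most $3(3m+1)/(N-4m-1)$. If all steps are fresh, then $x_m\ne x_0$.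

\emph{Transitivity.} Let $k\neq4$. If the action is not transitive, some set of size $s$ with $1\le s\le N/2$ is invariant. A fixed $s$-set is invariant under a uniform permutation with probability $\binom Ns^{-1}$. The expected number of such invariant sets is thus $\sum_{1\le s\le N/2}\binom Ns^{-1}\le\frac1N+\frac N2\binom N2^{-1}\to0$.

Let $k=4$. An invariant set has size $4j$. Each $\sigma_t$ has $\binom{N/4}j$ invariant sets of this size, and by symmetry all $4j$-sets are equally likely to be invariant. Choosing $j$ points from each quarter of $P$ shows $\binom{N/4}j^4\le\binom N{4j}$. So the expected number of proper nonempty invariant sets is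
\[
\sum_{j=1}^{N/4-1}\binom N{4j}\left(\binom{N/4}j\Big/\binom N{4j}\right)^{3}\le\sum_{j=1}^{N/4-1}\binom N{4j}^{-5/4}\le N\binom N4^{-5/4}\to0 .
\]

\emph{No small covers.} Let $0<\delta\le\frac16$ and $w=\lfloor(\frac1b+\delta)N\rfloor$, so $w\ge N/b$. A superset of a cover is a cover, so it suffices to show that the expected number of covers of size exactly $w$ tends to $0$ for small $\delta$.

Let $k\neq4$ and fix $W$ with $|W|=w$. The sets $S_1=u^{-1}W$ and $S_2=v^{-1}W$ are independent uniform $w$-sets, and $W$ is a cover if and only if $S_1\cup S_2$ contains $W^c=P\setminus W$. We count such pairs $(S_1,S_2)$. Put $D_i=S_i\cap W^c$, so $D_1\cup D_2=W^c$. Then $|D_1\cap D_2|\le2w-(N-w)\le3\delta N$, and $|S_1\cap W|+|S_2\cap W|=2w-|D_1|-|D_2|\le2w-(N-w)\le3\delta N$. The pair is determined by the three small sets $D_1\cap D_2$, $S_1\cap W$, $S_2\cap W$ and by the choice between $D_1$ and $D_2$ for each remaining point of $W^c$. By \eqref{eq:ent} there are at most $\exp(3N\mathsf H(3\delta))\,2^{2N/3}$ pairs. As $N/3\le w\le N/2$ we have $\binom Nw\ge\binom N{N/3}$, so the expected number of covers of size $w$ is at most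
\[
\binom Nw\frac{2^{2N/3}\exp(3N\mathsf H(3\delta))}{\binom Nw^2}\le(N+1)\exp\Bigl(N\bigl[\tfrac23\ln2-\mathsf H(\tfrac13)+3\mathsf H(3\delta)\bigr]\Bigr).
\]
Since $\mathsf H(\frac13)=\ln3-\frac23\ln2$, the bracket tends to $\frac43\ln2-\ln3=\frac13\ln\frac{16}{27}<0$ as $\delta\to0$.

Let $k=4$ and fix $W$ with $|W|=w$. The set $W$ meets every $\sigma_t$-orbit if and only if it contains a transversal of the orbits, a set with exactly one point in each. There are $4^{N/4}$ transversals, so by symmetry a fixed $\frac N4$-set is one with probability $4^{N/4}/\binom N{N/4}$. We have $\binom w{N/4}=\binom w{w-N/4}\le\exp(N\mathsf H(\delta))$ and $\binom Nw\le\exp(N\mathsf H(\frac14+\delta))$ by \eqref{eq:ent}. The expected number of covers of size $w$ is at most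
\begin{multline*}
\binom Nw\left(\binom w{N/4}\frac{4^{N/4}}{\binom N{N/4}}\right)^{3}\\
\le(N+1)^3\exp\Bigl(N\bigl[\mathsf H(\tfrac14+\delta)+3\mathsf H(\delta)+\tfrac34\ln4-3\mathsf H(\tfrac14)\bigr]\Bigr).
\end{multline*}
Since $\mathsf H(\frac14)=\ln4-\frac34\ln3$, the bracket tends to $\frac34\ln4-2\mathsf H(\frac14)=\frac32\ln3-\frac54\ln4=\frac14\ln\frac{729}{1024}<0$ as $\delta\to0$. In both cases a small $\delta$ makes the expectation tend to $0$.
\end{proof}

\subsection{Actions with a perfect cover}

A perfect cover appears as soon as the action remembers a residue modulo $b$. Let $\Gamma$ act on $P_n\times\mathbb Z/b$ by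
\begin{align*}
u(x,i)&=(ux,i+1),\quad v(x,i)=(vx,i+2)&&\text{if }k\neq4,\\
\sigma_t(x,i)&=(\sigma_tx,i+1)&&\text{if }k=4.
\end{align*}
For $k=4$ all cycles again have length $4$, so the action is admissible. Let $Q_n$ be one orbit. The projection $Q_n\to P_n$ is equivariant and $P_n$ is transitive, so the projection is onto and its fibers have equal size. A point $(x,i)$ can be $r$-bad only if $x$ is. Hence $|Q_n|\ge|P_n|$, and the proportion of $n$-bad points in $Q_n$ is at most $1/n$. Let $W$ be the set of points of $Q_n$ with second coordinate $0$. The second coordinates of $y,uy,vy$ run through $\mathbb Z/3$, and those of a $\sigma_t$-orbit run through $\mathbb Z/4$, so $W$ is a cover. The element $u$, respectively $\sigma_1$, permutes the $b$ levels of $Q_n$ cyclically, so $|W|=|Q_n|/b$ and $\operatorname{cov}(Q_n)=|Q_n|/b$.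

\begin{proof}[Proof of Proposition~\ref{prop:pairs} for $k\ge3$]
Let $G_n$ and $G_n'$ be the simple graphs underlying $G(P_n)$ and $G(Q_n)$. They are connected, have degrees at most $8$, and have the same BS limit by Lemma~\ref{lem:BS}. By \eqref{eq:formula} and Lemma~\ref{lem:random},
\[
c_k(G_n)\ge\frac{k^2-\frac2b+\delta}{k^2-2}-o(1),\qquad c_k(G_n')\le\frac{k^2-\frac2b}{k^2-2}.
\]
Together with Section~\ref{sec:two} this proves the proposition with $D=\max(8,6m)$.
\end{proof}

\section{One sequence for all $L\ge2$}\label{sec:all}

To prove Theorem~\ref{thm:main}(c) we join copies of the examples for all $j\ge2$, in proportions $w_j$, into one connected graph. Two points need care. Joining must change $e_k$ very little, which is Lemma~\ref{lem:glue}. And we know nothing about $c_k$ on the examples built for $j\neq k$, so their contributions might cancel the gap coming from $j=k$; a generic choice of weights prevents this for all $k$ at once.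

\begin{lemma}\label{lem:glue}
Let $G$ arise from disjoint finite connected graphs $G_1,\dots,G_r$ of maximal degree at most $D$ by choosing $o_i\in V(G_i)$ and adding the edges $o_io_{i+1}$, $1\le i<r$. Then $|e_k(G)-\sum_ie_k(G_i)|\le C r$, where $C$ depends only on $D$ and $k$.
\end{lemma}

\begin{proof}
A walk in $G$ can leave or enter $V(G_i)$ only at $o_i$, so $d_G=d_{G_i}$ on $V(G_i)$. The union of optimal $k$-rewirings of the $G_i$ and the added edges is a $k$-rewiring of $G$, so $e_k(G)\le\sum_ie_k(G_i)+r$.

Conversely, let $H$ be a $k$-rewiring of $G$. Let $H_i$ consist of the edges of $H$ inside $V(G_i)$ and the edges of $G_i$ with an endpoint within distance $k^2$ of $o_i$; there are at most $D(D+1)^{k^2}$ of the latter. Condition (i) holds for $H_i$ because $d_G=d_{G_i}$. For (ii), let $xy\in E(G_i)$ and take an $H$-path from $x$ to $y$ with at most $k$ edges. If it stays in $V(G_i)$, it is an $H_i$-path. If not, replacing its edges by $G$-geodesics gives a $G$-walk of length at most $k^2$ from $x$ that leaves $V(G_i)$, hence passes through $o_i$, and then $xy\in E(H_i)$. So $\sum_ie_k(G_i)\le|E(H)|+D(D+1)^{k^2}r$.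
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
For each integer $j\ge2$ let $(G_{j,n})_n$ and $(G'_{j,n})_n$ be the sequences of Proposition~\ref{prop:pairs} for $k=j$, and write $|G|$ for $|V(G)|$. Since $0\le c_k\le D$, a diagonal argument lets us pass to subsequences, for each $j$, such that $|G_{j,n}|,|G'_{j,n}|\ge n$ and the limits
\[
\gamma_j(k)=\lim_nc_k(G_{j,n}),\qquad\gamma_j'(k)=\lim_nc_k(G'_{j,n})
\]
exist for all integers $k\ge2$. Put $\delta_j(k)=\gamma_j(k)-\gamma'_j(k)$. Then $|\delta_j(k)|\le D$ and $\delta_k(k)>0$.

\emph{Weights.} For each $k$ the power series $\sum_{j\ge2}\delta_j(k)t^j$ has bounded coefficients, not all zero, so it is a nonzero analytic function on $|t|<1$ and has countably many zeros there. Choose $t\in(0,1)$ that is a zero for no $k$, and put $w_j=(1-t)t^{j-2}$. Then $\sum_{j\ge2}w_j=1$ and $\sum_jw_j\delta_j(k)\neq0$ for all $k\ge2$. The degree bound independent of $j$ is used here and in the next step.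

\emph{The mixed graphs.} For $n\ge2$ let $M_n=n\sum_{2\le j\le n}(|G_{j,n}|+|G'_{j,n}|)\ge n^2$. Let $\hat G_n$ be obtained as in Lemma~\ref{lem:glue} from $\lceil w_jM_n/|G_{j,n}|\rceil$ copies of $G_{j,n}$ for each $2\le j\le n$. It is connected with degrees at most $D+2$, and the number of pieces is at most $M_n/n+n\le2M_n/n$. Let $\nu_{j,n}$ be the number of vertices in copies of $G_{j,n}$, with $\nu_{j,n}=0$ for $j>n$. For $j\le n$ we have $0\le\nu_{j,n}-w_jM_n\le|G_{j,n}|$, so
\[
\sum_{j\ge2}\Bigl|\frac{\nu_{j,n}}{M_n}-w_j\Bigr|\le\frac1n+\sum_{j>n}w_j=\frac1n+t^{n-1}\to0 .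
\]
Let $f_{j,n}$ be uniformly bounded numbers with $f_{j,n}\to f_j$ for each $j$. The last estimate and dominated convergence with respect to the weights $w_j$ give $M_n^{-1}\sum_j\nu_{j,n}f_{j,n}\to\sum_jw_jf_j$. The case $f=1$ gives $|\hat G_n|/M_n\to1$, so
\begin{equation}\label{eq:mix}
\frac1{|\hat G_n|}\sum_j\nu_{j,n}f_{j,n}\longrightarrow\sum_jw_jf_j .
\end{equation}

\emph{Limits.} Fix $r$ and a rooted graph $(B,o)$, and let $f_{j,n}$ be the proportion of vertices of $G_{j,n}$ whose $r$-ball is isomorphic to $(B,o)$. A vertex has the same $r$-ball in $\hat G_n$ as in its piece unless it is within distance $r$ of the chosen vertex of the piece, and there are at most $(D+1)^r\cdot2M_n/n=o(M_n)$ such vertices. By \eqref{eq:mix}, $(\hat G_n)$ is BS convergent, with limiting probabilities $\sum_jw_jf_j$. Next let $f_{j,n}=c_k(G_{j,n})$. By Lemma~\ref{lem:glue}, $e_k(\hat G_n)=\sum_j\nu_{j,n}f_{j,n}+o(M_n)$, so $c_k(\hat G_n)\to\sum_jw_j\gamma_j(k)$ for each $k\ge2$.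

Define $\hat G_n'$ in the same way from the graphs $G'_{j,n}$. It has the same BS limit as $(\hat G_n)$, because the two sequences for each $j$ have the same limit, and $c_k(\hat G'_n)\to\sum_jw_j\gamma_j'(k)$. The two limits of $c_k$ differ by $\sum_jw_j\delta_j(k)\ne0$. The interleaved sequence $\hat G_2,\hat G_2',\hat G_3,\hat G_3',\dots$ is BS convergent, and $c_L=c_{\lfloor L\rfloor}$ diverges along it for every real $L\ge2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AT}
Mikl\'os Ab\'ert and L\'aszl\'o M\'arton T\'oth,
\emph{Uniform rank gradient, cost and local-global convergence},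
arXiv:1710.10431 (2017).

\bibitem{LPS}
Lubotzky, Phillips and Sarnak,
Combinatorica \textbf{8} (1988).

\end{thebibliography}
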